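\title{Biclique-Free Vertex Deletion Parameterized by Weak Closure and Solution Size}

\begin{abstract}
In \textsc{Biclique-Free Vertex Deletion} we are given a graph $G$ and integers $i,j,k$, and we ask whether deleting at most $k$ vertices destroys every copy of the complete bipartite graph $K_{i,j}$. The numbers $i$ and $j$ are part of the input. We show that the problem is fixed-parameter tractable with respect to $\gamma+k$, where $\gamma$ is the weak closure of $G$: it can be solved deterministically in time $2^{O(\gamma^2k^3\log(k+1))}n^{O(1)}$ for $k\ge1$. The method extends to several forbidden bicliques, vertex weights and undeletable vertices, and under standard assumptions neither parameter can be dropped. We rewrite the problem as a system of at most $1+2^{\gamma+1}n^2$ constraints, each a disjunction of three threshold conditions, prove a Helly-type theorem that bounds the size of minimal infeasible subsystems in terms of $\gamma$ and $k$, and solve the system by multiplicative weights, using a bound on the VC-dimension.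
\end{abstract}

\section{Introduction}

All graphs are finite, simple and undirected. For a graph $G$ with vertex set $V$ we write $n=|V|$, we write $N(v)$ for the set of neighbors of $v$ and $N[v]=N(v)\cup\{v\}$, and $G[H]$ is the subgraph induced by $H\subseteq V$. For integers $i,j\ge0$, the \emph{biclique} $K_{i,j}$ is the complete bipartite graph with sides of sizes $i$ and $j$. We say that $G$ \emph{contains} $K_{i,j}$ if there are disjoint sets $I,J\subseteq V$ with $|I|=i$ and $|J|=j$ such that every vertex of $I$ is adjacent to every vertex of $J$; edges inside $I$ or inside $J$ are allowed.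

\medskip
\noindent\textsc{Biclique-Free Vertex Deletion} (BFVD)\\
\emph{Input:} a graph $G$ with vertex set $V$ and integers $i,j,k\ge0$ with $i\le j$.\\
\emph{Question:} is there a set $D\subseteq V$ with $|D|\le k$ such that $G-D$ does not contain $K_{i,j}$?
\medskip

For $i=j=1$ this is \textsc{Vertex Cover}. For $i=1$ and $j=r+1$ it is \textsc{Bounded Degree Deletion}, in which $G-D$ must have maximum degree at most $r$. If $i$ and $j$ were constants, one could find a copy of $K_{i,j}$ in polynomial time and branch on which of its $i+j$ vertices to delete, for a running time of $(i+j)^kn^{O(1)}$. Here $i$ and $j$ are part of the input, and the branching is useless. Recall that a problem is \emph{fixed-parameter tractable} (FPT) with respect to a parameter $p$ if it can be solved in time $f(p)\,n^{O(1)}$ for a computable function $f$, and that a problem which is W[2]-hard for $p$ is not FPT for $p$ unless $\mathrm{FPT}=\mathrm{W}[2]$. As we shall see, BFVD is W[2]-hard for the parameter $k$, so one looks for a second parameter that restricts the graph.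

The \emph{degeneracy} $d$ of $G$ is the least number such that every nonempty induced subgraph has a vertex of degree at most $d$. It is known that BFVD can be solved in time $2^{O(dk^2)}n^{O(1)}$, so it is FPT with respect to $d+k$. Weak closure relaxes degeneracy: it limits not how many neighbors a vertex has, but how many it shares with a vertex to which it is not adjacent.

\begin{definition}
The \emph{closure number} of a vertex $v$ of $G$ is
\[
\mathrm{cl}_G(v)=\max_{w\in V\setminus N[v]}|N(v)\cap N(w)|,
\]
with the maximum over the empty set equal to $0$. The graph $G$ is \emph{weakly $\gamma$-closed} if every nonempty induced subgraph $G'$ has a vertex $v$ with $\mathrm{cl}_{G'}(v)<\gamma$. The \emph{weak closure} $\gamma(G)$ is the least such $\gamma$.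
\end{definition}

We always assume $n\ge1$, so $\gamma(G)\ge1$. Since $\mathrm{cl}_{G'}(v)$ is at most the degree of $v$ in $G'$, we have $\gamma(G)\le d+1$. No bound holds in the other direction: the complete graph $K_n$ has weak closure $1$ and degeneracy $n-1$. Closure numbers can only drop when vertices are removed, that is, $\mathrm{cl}_{G'}(v)\le\mathrm{cl}_G(v)$ for every induced subgraph $G'$ containing $v$. So if all vertices of $G$ have the same closure number $a$, then $\gamma(G)=a+1$; for example $\gamma(K_{q,q})=q+1$ for $q\ge2$.

Goldmann, Kellerhals and Koana~\cite{GKK} posed the question whether BFVD is FPT with respect to $\gamma+k$, where $\gamma$ is the weak closure of the input graph. A positive answer is suggested by the result for degeneracy and by the known fact that all maximal bicliques can be enumerated efficiently in graphs of bounded weak closure. There are also two reasons for doubt. A graph of degeneracy $d$ that contains $K_{i,j}$ with $i\le j$ has $i\le d$, so only $j$ can be large, whereas $K_n$ shows that bounded weak closure restricts neither $i$ nor $j$. And a short list of objects to destroy does not make a deletion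 problem easy, since \textsc{Hitting Set} comes with such a list and is W[2]-hard. The answer is nevertheless positive.

\begin{theorem}\label{thm:main}
BFVD can be solved deterministically in time $2^{O(\gamma^2k^3\log(k+1))}\cdot n^{O(1)}$ for $k\ge1$, and in time $2^{O(\gamma)}n^{O(1)}$ for $k=0$, where $\gamma=\gamma(G)$.
\end{theorem}

\begin{theorem}\label{thm:general}
Given a graph $G$ with $\gamma=\gamma(G)$, pairs $(i_1,j_1),\dots,(i_\ell,j_\ell)$, weights $\omega\colon V\to\mathbb{Q}_{\ge0}$, a set $F\subseteq V$ of undeletable vertices, and $k$, one can find in time $f(\gamma,k,\ell)\cdot n^{O(1)}$, times a polynomial in the encoding length of $\omega$, a set $D\subseteq V\setminus F$ of minimum weight with $|D|\le k$ such that $G-D$ contains none of the bicliques $K_{i_h,j_h}$, or report that no such set exists.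
\end{theorem}

\begin{proposition}\label{prop:hard}
BFVD is NP-hard for $\gamma\le4$, already with $i=j=1$, and W[2]-hard for the parameter $k$ alone, already with $i=1$.
\end{proposition}

The proofs are self-contained up to Ramsey's theorem, the Sauer--Shelah lemma and two standard hardness results. After proving Proposition~\ref{prop:hard} in Section~\ref{sec:hard}, we proceed in three stages. In Section~\ref{sec:pairs} we group the bicliques of $G$ into few \emph{maximal pairs} $(X,Y)$, whose sides may overlap, and we show that $D$ is a solution if and only if, for each maximal pair, $D$ contains enough vertices of $X$, of $Y$, or of $X\cup Y$. In Sections~\ref{sec:bad}--\ref{sec:helly} we prove that an infeasible system of such constraints has an infeasible subsystem whose size is bounded in $\gamma$ and $k$; Section~\ref{sec:one} does this by hand for $k=1$, where the idea is already visible. In Section~\ref{sec:algo} we turn this Helly-type theorem into an algorithm that proves Theorems~\ref{thm:main} and~\ref{thm:general} together.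

\paragraph{Notation.} For vertices $a,b$ exactly one of three relations holds: $a=b$; $a\sim b$, meaning adjacent; or $a\not\sim b$, which in this paper means \emph{distinct and non-adjacent}. We write $a\approx b$ if $a=b$ or $a\sim b$. Thus $\not\sim$ is the negation of $\approx$.

\section{Neither parameter can be dropped}\label{sec:hard}

\begin{proof}[Proof of Proposition~\ref{prop:hard}]
For $i=j=1$ the problem is \textsc{Vertex Cover}, which is NP-hard on graphs of maximum degree $3$~\cite{GJS}. In such a graph every vertex of every induced subgraph has closure number at most $3$, so $\gamma\le4$.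

For the second claim we reduce from \textsc{Hitting Set}, which is W[2]-hard for $k$: given a finite set $W$, a family $\mathcal S$ of subsets of $W$ and $k$, decide whether some set of at most $k$ elements meets every $S\in\mathcal S$. We may assume that $\mathcal S\ne\emptyset$, that every $S\in\mathcal S$ is nonempty, and that $k\le|W|$. Let $r=\max(|W|,(k+1)|\mathcal S|)$. Take a vertex for each $w\in W$. For each $S\in\mathcal S$ and $c\in\{1,\dots,k+1\}$ take a vertex $(S,c)$, join it to all $w\in S$, and attach $r+1-|S|$ new leaves to it. Put $i=1$, $j=r+1$ and keep $k$; the task is to reduce the maximum degree to at most $r$. Each vertex $(S,c)$ has degree $r+1$, each $w\in W$ has degree at most $(k+1)|\mathcal S|\le r$, and each leaf has degree $1\le r$.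

Deleting a hitting set removes a neighbor of every $(S,c)$, so a hitting set of size at most $k$ is a solution. Conversely, let $D$ be a solution with $|D|\le k$ and suppose $D\cap S=\emptyset$ for some $S$. Then for each $c$ the set $D$ contains $(S,c)$ or one of its leaves. These are $k+1$ disjoint vertex sets, which contradicts $|D|\le k$. So $D\cap W$ is a hitting set.
\end{proof}

Consequently there is no algorithm with running time $f(\gamma)n^{O(1)}$ unless $\mathrm P=\mathrm{NP}$, and none with running time $f(k)n^{O(1)}$ unless $\mathrm{FPT}=\mathrm W[2]$.

\section{Maximal pairs and threshold constraints}\label{sec:pairs}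

We want a short list of objects that captures all bicliques of $G$. Pairs of disjoint sides are too numerous: in $K_n$ every partition of $V$ into two sides is a biclique to which no vertex can be added. The remedy is to regard each vertex as adjacent to itself and let the sides overlap; all these partitions then collapse into the single object $(V,V)$.

For $Y\subseteq V$ let $\Gamma(Y)=\{v\in V: v\approx y\text{ for all }y\in Y\}$, so $\Gamma(\emptyset)=V$. A \emph{pair} is an ordered pair $(X,Y)$ of vertex sets with $x\approx y$ for all $x\in X$, $y\in Y$. It is \emph{maximal} if $X=\Gamma(Y)$ and $Y=\Gamma(X)$. For a pair we write $P=X\cap Y$ and $U=X\cup Y$. The following facts are used throughout.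
\begin{itemize}
\item If $(X,Y)$ is maximal, so is $(Y,X)$.
\item Every $p\in P$ satisfies $p\approx u$ for all $u\in U$.
\item Every pair $(X,Y)$ extends to a maximal pair $(X',Y')$ with $X\subseteq X'$, $Y\subseteq Y'$. Take $Y'=\Gamma(X)$ and $X'=\Gamma(Y')$. Then $Y\subseteq Y'$, $X\subseteq X'$ and $Y'\subseteq\Gamma(X')$, while $X\subseteq X'$ gives $\Gamma(X')\subseteq\Gamma(X)=Y'$.
\item In a maximal pair, non-membership has a \emph{witness} on the other side:
\begin{equation}\label{eq:star}
v\notin X\ \Rightarrow\ u\not\sim v\text{ for some }u\in Y;\qquad v\notin Y\ \Rightarrow\ u\not\sim v\text{ for some }u\in X.\tag{$\star$}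
\end{equation}
\end{itemize}

Fix integers $i,j\ge0$. The order $i\le j$ is never used below, and the values $i=0$ and $j=0$ need no separate treatment. For a maximal pair $T=(X,Y)$ define the \emph{thresholds}
\[
t_X=|X|-i+1,\qquad t_Y=|Y|-j+1,\qquad t_U=|U|-i-j+1 .
\]
A set $D\subseteq V$ \emph{satisfies} $T$ (for $(i,j)$) if
\[
|D\cap X|\ge t_X\quad\text{or}\quad|D\cap Y|\ge t_Y\quad\text{or}\quad|D\cap U|\ge t_U,
\]
and \emph{violates} $T$ otherwise.

\begin{lemma}\label{lem:reform}
The graph $G-D$ does not contain $K_{i,j}$ if and only if $D$ satisfies every maximal pair.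
\end{lemma}

\begin{proof}
First, $G-D$ contains $K_{i,j}$ if and only if for some maximal pair $(X,Y)$ there are disjoint sets $I\subseteq X':=X\setminus D$ and $J\subseteq Y':=Y\setminus D$ with $|I|=i$, $|J|=j$. Indeed, the sides $(I,J)$ of a copy of $K_{i,j}$ in $G-D$ form a pair, which extends to a maximal one; conversely, distinct vertices $x\in X$ and $y\in Y$ are adjacent.

Second, such $I$ and $J$ exist if and only if $|X'|\ge i$, $|Y'|\ge j$ and $|X'\cup Y'|\ge i+j$. The three inequalities are necessary because $I\subseteq X'$, $J\subseteq Y'$ and $I\cap J=\emptyset$. Suppose they hold and let $a=|X'\setminus Y'|$. If $a\ge i$, choose $I\subseteq X'\setminus Y'$ and $J\subseteq Y'$. If $a<i$, let $I$ consist of $X'\setminus Y'$ and $i-a$ elements of $X'\cap Y'$, which has $|X'|-a\ge i-a$ elements; there remain $|Y'|-(i-a)=|X'\cup Y'|-i\ge j$ elements of $Y'$ from which to choose $J$.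

Finally, $|X'|\le i-1$ is equivalent to $|D\cap X|\ge t_X$, and the failures of the other two inequalities are equivalent in the same way to $|D\cap Y|\ge t_Y$ and $|D\cap U|\ge t_U$.
\end{proof}

For $G=K_n$ the only maximal pair is $(V,V)$, the smallest threshold is $t_U=n-i-j+1$, and the lemma says that fewer than $i+j$ vertices must remain. The third disjunct is the price for letting the sides overlap.

To count maximal pairs we build $G$ vertex by vertex, in an order in which each new vertex has small closure number. Let $G_1=G$, let $v_a$ be a vertex of minimum closure number in $G_a$, and let $G_{a+1}=G_a-v_a$. Put $\gamma'=1+\max_a\mathrm{cl}_{G_a}(v_a)$. Each $G_a$ has a vertex of closure number below $\gamma(G)$, so $\gamma'\le\gamma(G)$. If $G'$ is a nonempty induced subgraph and $v_a$ is its first vertex in the order, then $\mathrm{cl}_{G'}(v_a)\le\mathrm{cl}_{G_a}(v_a)<\gamma'$, so $\gamma(G)\le\gamma'$. Hence $\gamma(G)$ and an order with $\mathrm{cl}_{G_a}(v_a)<\gamma(G)$ for all $a$ are computed in polynomial time.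

\begin{lemma}\label{lem:count}
A graph $G$ with $\gamma(G)=\gamma$ has at most $1+2^{\gamma+1}n^2$ maximal pairs, and they can be listed in time $2^{O(\gamma)}n^{O(1)}$.
\end{lemma}

\begin{proof}
Let $H=G_a$ and $v=v_a$; neighborhoods and $\Gamma$ are taken in $H$. Let $(X,Y)$ be a maximal pair of $H$, and put $X_0=X\setminus\{v\}$, $Y_0=Y\setminus\{v\}$. Then $(X_0,Y_0)$ is a pair of $H-v$.

\emph{Old pairs.} Suppose $(X_0,Y_0)$ is maximal in $H-v$. Since $X=\Gamma(Y)$, we have $v\in X$ if and only if $Y_0\subseteq N(v)$, and $v\in Y$ if and only if $X_0\subseteq N(v)$. So $(X_0,Y_0)$ determines $(X,Y)$, and there are at most as many old pairs as maximal pairs of $H-v$.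

\emph{New pairs.} Suppose $(X_0,Y_0)$ is not maximal in $H-v$. We claim that $X_0$ or $Y_0$ is contained in $N(v)\cap N(w')$ for some $w'\not\sim v$. The claim is symmetric in $X$ and $Y$, so we may assume that some $w\neq v$ with $w\notin X$ satisfies $w\approx y$ for all $y\in Y_0$. The witness for $w\notin X$ given by \eqref{eq:star} lies in $Y$ but not in $Y_0$, so $v\in Y$ and $w\not\sim v$. If $v\in X$, then $Y\subseteq N[v]$, so $w\notin Y$, and therefore $Y_0\subseteq N(v)\cap N(w)$. If $v\notin X$, then \eqref{eq:star} gives $u\in Y$ with $u\not\sim v$. As $u,v\in Y$ we have $X\subseteq N[v]\cap N[u]$; moreover $v\notin X$, and $u\notin X$ because $u\notin N[v]$. So $X\subseteq N(v)\cap N(u)$, which proves the claim.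

Since $\mathrm{cl}_H(v)<\gamma$, the set $N(v)\cap N(w')$ has at most $\gamma-1$ elements. A new pair is therefore described by the choice of a side ($2$ ways), of $w'$ (at most $n$ ways), of a subset of $N(v)\cap N(w')$ (at most $2^{\gamma-1}$ ways), and of whether $v$ belongs to that side ($2$ ways); the other side is obtained by applying $\Gamma$. There are at most $2^{\gamma+1}n$ new pairs.

The graph with no vertices has the single maximal pair $(\emptyset,\emptyset)$. Adding $v_n,\dots,v_1$ in turn gives the bound. At each step we generate the candidates of both kinds as described and keep those that are maximal.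
\end{proof}

\section{Bad sets, private parts and co-matchings}\label{sec:bad}

From now on $G$ is weakly $\gamma$-closed for an integer $\gamma\ge1$. We use this hypothesis in one form only. Call a nonempty set $H\subseteq V$ \emph{bad} if every $v\in H$ has a \emph{partner}: a vertex $w\in H$ with $w\not\sim v$ and $|N(v)\cap N(w)\cap H|\ge\gamma$. In $G[H]$ every vertex would have closure number at least $\gamma$, so
\begin{center}
\emph{$G$ has no bad set.}
\end{center}
Partnership is symmetric. The difficulty in exhibiting a bad set is always the same: the common neighbors that make $v$ and $w$ partners must lie in $H$, and so they need partners of their own.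

The first consequence describes the shape of a maximal pair: a clique $P$ that is joined to everything else in $U$, together with a biclique on the private parts $X\setminus Y$ and $Y\setminus X$, one of which is small.

\begin{lemma}\label{lem:private}
Every maximal pair $(X,Y)$ satisfies $\min(|X\setminus Y|,|Y\setminus X|)<\gamma$.
\end{lemma}

\begin{proof}
Let $A=X\setminus Y$, $B=Y\setminus X$, and suppose $|A|,|B|\ge\gamma$. For $v\in A$, \eqref{eq:star} gives $u\in X$ with $u\not\sim v$. This $u$ is not in $P$, since the vertices of $P$ are $\approx$ to all of $U$. So $u\in A$, and all of $B$ is adjacent to both $u$ and $v$. Exchanging the roles of $X$ and $Y$, every vertex of $B$ has a partner in $B$ with common neighbors $A$. Thus $A\cup B$ is bad.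
\end{proof}

Maximality is needed: in $K_n$ any two disjoint sets form a pair.

A \emph{co-matching of size $q$} consists of vertices $d_1,\dots,d_q,r_1,\dots,r_q$ with $d_x\not\sim r_x$ for all $x$ and $d_x\approx r_y$ for all $x\ne y$. Nothing is assumed about edges among the $d$'s or among the $r$'s, and $d_x=r_y$ is allowed for $x\neq y$.

\begin{lemma}\label{lem:comatching}
Every co-matching has size at most $\gamma+1$.
\end{lemma}

\begin{proof}
The vertices $d_x$ are distinct, since $d_x=d_y$ with $x\ne y$ would give both $d_y\not\sim r_x$ and $d_y\approx r_x$; the definition is symmetric in $d$ and $r$, so the $r_x$ are distinct too. Suppose $q\ge\gamma+2$ and let $H$ be the set of all $d_x$ and $r_x$. By symmetry it suffices to find a partner for each $d_x$.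

Suppose $d_x\not\sim d_y$ for some $y$. For $z\notin\{x,y\}$ we have $r_z\approx d_x$ and $r_z\approx d_y$. If $r_z$ were equal to one of $d_x,d_y$, this would give $d_x\approx d_y$. So $d_x$ and $d_y$ have the $q-2\ge\gamma$ common neighbors $r_z$.

Otherwise $d_x\sim d_z$ for all $z\ne x$. Then $d_z\ne r_x$, because $d_x\not\sim r_x$, and so $d_z\approx r_x$ means $d_z\sim r_x$. Hence $d_x$ and $r_x$ have the $q-1\ge\gamma$ common neighbors $d_z$.
\end{proof}

\begin{example}\label{ex:crown}
For $q\ge3$ the \emph{crown graph} has vertices $d_1,\dots,d_q,r_1,\dots,r_q$ and the edges $d_xr_y$ with $x\ne y$. Two $d$'s share $q-2$ neighbors, two $r$'s share $q-2$ neighbors, and $d_x,r_x$ share none. So every closure number is $q-2$, the weak closure is $q-1$, and the bound of Lemma~\ref{lem:comatching} is attained.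
\end{example}

\section{Critical systems and the case of one deleted vertex}\label{sec:one}

Each maximal pair is satisfied by some of the sets of size at most $k$, and we ask whether some set satisfies all of them. A Helly-type theorem says that if none does, then already a bounded number of constraints cannot be satisfied together. If $\mathcal B$ is an inclusion-minimal family of constraints that cannot be satisfied together, then for each member of $\mathcal B$ there is a set that satisfies all the other members and violates this one. This is the structure we have to bound.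

\begin{definition}
Fix $i,j\ge0$ and $k\ge1$. A \emph{critical system of length $q$} consists of maximal pairs $T_x=(X_x,Y_x)$ and sets $D_x\subseteq V$ with $|D_x|\le k$, for $1\le x\le q$, such that $D_x$ violates $T_x$ and satisfies $T_y$ for all $y\ne x$.
\end{definition}

We write $U_x=X_x\cup Y_x$ and $P_x=X_x\cap Y_x$. For a symbol $\alpha\in\{X,Y,U\}$ we write $\alpha_x$ for the corresponding set and $t_\alpha(x)$ for its threshold. Restricting a critical system to a subset of the indices gives a critical system. As $D_x$ violates $T_x$, all three thresholds $t_\alpha(x)$ are at least $1$; hence, if $q\ge2$, every $D_x$ is nonempty.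

\begin{example}
The length can grow with $k$ and with $\gamma$. Let $G$ consist of $k+1$ disjoint edges $u_xv_x$, so $\gamma(G)=1$, and let $i=j=1$. The maximal pair $T_x$ with $X_x=Y_x=\{u_x,v_x\}$ has thresholds $2,2,1$, and $D_x=\{u_y:y\ne x\}$ gives a critical system of length $k+1$. In the crown graph of Example~\ref{ex:crown} let $k=1$, $i=1$, $j=q-1$. The pair $T_x=(\{r_x\},N[r_x])$ is maximal with thresholds $t_X=1$, $t_Y=2$, $t_U=1$, so $\{v\}$ satisfies $T_x$ exactly when $v\in N[r_x]$, and $D_x=\{d_x\}$ gives a critical system of length $q=\gamma+1$. In particular there is no bound in terms of $k$ alone.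
\end{example}

We use Ramsey's theorem in the following form: if $c\ge2$ and the pairs $x<y$ from a set of at least $c^{cp}$ integers are colored with $c$ colors, then there is a subset of size $p$ all of whose pairs have the same color. (Pick an element, keep only the largest color class of the remaining elements with respect to it, and repeat. After $a$ steps at least $c^{cp-a}$ elements are left, so we pick $cp$ elements, each with its own color toward all later picks, and $p$ of them share a color.)

\begin{proposition}\label{prop:one}
For $k=1$ every critical system has length at most $2(\gamma+1)+4^{4(2\gamma+1)}$.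
\end{proposition}

\begin{proof}
Let $q\ge2$ and $D_x=\{d_x\}$. Let $S_x$ be the union of those sets $\alpha_x$ with $t_\alpha(x)=1$. Then $\{v\}$ satisfies $T_x$ if and only if $v\in S_x$, so $d_x\notin S_x$ and $d_x\in S_y$ for $y\ne x$. In particular the $d_x$ are distinct. Each $S_y$ is nonempty and so equals $X_y$, $Y_y$ or $U_y$.

Consider the indices with $S_x=X_x$. Since $d_x\notin X_x$, \eqref{eq:star} gives $r_x\in Y_x$ with $r_x\not\sim d_x$. For $x\ne y$ we have $d_x\in X_y$ and $r_y\in Y_y$, so $d_x\approx r_y$. This is a co-matching, and there are at most $\gamma+1$ such indices. The same holds for $S_x=Y_x$, with witnesses in $X_x$.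

Now consider the indices with $S_x=U_x$. Here $d_x$ lies in neither $X_x$ nor $Y_x$, and the side of $T_y$ that contains $d_x$ depends on $x$ and $y$. Give $x<y$ the color $X$ if $d_x\in X_y$ and $d_y\in X_x$; otherwise the color $Y$ if $d_x\in Y_y$ and $d_y\in Y_x$. If neither applies and $d_x\in X_y$, then $d_y\notin X_x$, so $d_y\in Y_x$, so $d_x\notin Y_y$: we have $d_x\in X_y\setminus Y_y$ and $d_y\in Y_x\setminus X_x$, and we use the color $XY$. In the remaining case $d_x\in Y_y\setminus X_y$ and $d_y\in X_x\setminus Y_x$, and we use the color $YX$. Suppose that $2\gamma+1$ indices, renamed $1,\dots,2\gamma+1$, have all pairs of one color. The colors $X$ and $Y$ give a co-matching as before, of size $2\gamma+1>\gamma+1$. For the color $XY$, the middle index $y=\gamma+1$ has $d_1,\dots,d_\gamma\in X_y\setminus Y_y$ and $d_{\gamma+2},\dots,d_{2\gamma+1}\in Y_y\setminus X_y$, contrary to Lemma~\ref{lem:private}; for $YX$ exchange the sides. So there are fewer than $4^{4(2\gamma+1)}$ such indices.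
\end{proof}

The general proof follows this pattern: membership in a side produces edges, non-membership produces non-edges through \eqref{eq:star}, Ramsey's theorem makes the pattern uniform, and the uniform pattern contains a bad set. Two things change for $k\ge2$. First, the element of $D_x$ that distinguishes $T_y$ from $T_x$ depends on $y$. Ramsey's theorem reduces the dependence to the order of $x$ and $y$, leaving one element $d_x\in D_x$ for the indices $y>x$ and another element $e_x\in D_x$ for the indices $y<x$. The co-matching is then replaced by the configuration of the next section. Second, $d_x$ and $e_x$ may work through different sides even when one of them lies in both sides, so Lemma~\ref{lem:private} does not dispose of the mixed case by itself.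

\section{Two interleaved half graphs}\label{sec:core}

Looking only at $d_x$ and its witness $r_x$, we obtain $d_x\not\sim r_x$ and $d_x\sim r_y$ for $x<y$. This alone contradicts nothing.

\begin{remark}\label{rem:half}
Let $d_1,\dots,d_q$ be independent, let $r_1,\dots,r_q$ form a clique, and let $d_x\sim r_y$ exactly when $x<y$. This graph has weak closure $1$ for every $q$. Indeed, in an induced subgraph let $x$ and $y$ be the largest indices of a $d$-vertex and of an $r$-vertex, with value $0$ if there is none. If $x\ge y$ then $d_x$ is isolated, and if $x<y$ then $r_y$ is adjacent to all other vertices; either vertex has closure number $0$.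
\end{remark}

The contradiction comes from two such half graphs, one pointing forward and one backward, joined to each other.

\begin{lemma}\label{lem:core}
Let $n_0=6\gamma+12$. There are no vertices $d_x,e_x,r_x,s_x$, for $1\le x\le n_0$, with the following properties.
\begin{itemize}
\item[(H1)] For all letters $a,b\in\{d,e,r,s\}$, equal or not: $a_x\ne b_y$ whenever $x\ne y$, and either $a_x\sim b_y$ for all $x<y$ or $a_x\not\sim b_y$ for all $x<y$.
\item[(H2)] $d_x\not\sim r_x$ and $e_x\not\sim s_x$ for all $x$.
\item[(H3)] $d_x\sim r_y$ and $d_x\sim s_y$ for all $x<y$.
\item[(H4)] $e_x\sim r_y$ and $e_x\sim s_y$ for all $x>y$.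
\end{itemize}
\end{lemma}

Vertices with the same index may coincide. If $d_x=e_x$ and $r_x=s_x$ for all $x$, the hypotheses describe a co-matching. By Remark~\ref{rem:half} the statements about $d$ and $r$ alone are consistent, so the proof must use both halves.

\begin{proof}
Suppose such vertices exist. Let $\mathsf D,\mathsf E,\mathsf R,\mathsf S$ be the sets of all $d_x$, $e_x$, $r_x$, $s_x$. By (H1) each of them is a clique or an independent set, a set containing one of our vertices for each of $m$ different indices has $m$ elements, and for letters $a,b$ the relation between $a_x$ and $b_y$ with $x\neq y$ depends only on whether $x<y$ or $x>y$. The numbers $n_0-1$, $n_0/2-1=3\gamma+5$ and $n_0/3=2\gamma+4$ exceed both $\gamma$ and $2$. The hypotheses are invariant under the \emph{mirror}, which replaces the index $x$ by $n_0+1-x$ and exchanges $d$ with $e$ and $r$ with $s$; it fixes (H1) and (H2) and exchanges (H3) with (H4). So the mirror image of any statement derived from the hypotheses holds as well. We determine the unknown relations one after another, each time showing that one alternative creates a bad set, until both alternatives do.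

\emph{Step 1: $d_x\not\sim r_y$ for $x>y$, and $e_x\not\sim s_y$ for $x<y$.} If $d_x\sim r_y$ for $x>y$, then with (H2) and (H3) the $d$'s and $r$'s form a co-matching of size $n_0>\gamma+1$, contrary to Lemma~\ref{lem:comatching}. The second statement is the mirror image.

\emph{Step 2: exactly one of $\mathsf D,\mathsf R$ is a clique, and exactly one of $\mathsf E,\mathsf S$ is a clique.} If $\mathsf D$ and $\mathsf R$ are cliques, then by (H3) the vertices $d_x\not\sim r_x$ have the $n_0-1$ common neighbors $d_z$ ($z<x$) and $r_z$ ($z>x$), so $\mathsf D\cup\mathsf R$ is bad. If both are independent, let $m=n_0/2$. The independent sets $\{d_x:x\le m\}$ and $\{r_y:y>m\}$ are completely joined, so any two vertices of one have the $m$ vertices of the other as common neighbors, and their union is bad. The second statement is the mirror image.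

\emph{Step 3: $\mathsf R$ and $\mathsf S$ are cliques, $\mathsf D$ and $\mathsf E$ are independent.} Suppose $\mathsf R$ is independent, so $\mathsf D$ is a clique. If $\mathsf E$ is independent, then with $m=n_0/2$ the independent sets $\{r_y:y\le m\}$ and $\{e_x:x>m\}$ are completely joined by (H4), and their union is bad as in Step~2. So $\mathsf E$ is a clique. Suppose next that $d_x\not\sim e_z$ for $x<z$, let $m=n_0/3$ and
\[
H=\{d_x:x\le m\}\cup\{r_y:m<y\le2m\}\cup\{e_z:z>2m\}.
\]
Any $d_x$ and $e_z$ in $H$ are partners, with the $m$ vertices $r_y\in H$ as common neighbors by (H3) and (H4), and any two $r_y,r_{y'}\in H$ are partners, with the $m$ vertices $d_x\in H$ as common neighbors. So $H$ is bad, and therefore $d_x\sim e_z$ for $x<z$. For each $x$ let $Z_x=\{d_z:z<x\}\cup\{e_z:z>x\}$, a set of $n_0-1$ vertices. All of $Z_x$ is adjacent to $d_x$ and to $e_x$, because $\mathsf D$ and $\mathsf E$ are cliques and earlier $d$'s are adjacent to later $e$'s. All of $Z_x$ is adjacent to $r_x$ and to $s_x$ by (H3) and (H4). By (H2), $d_x,r_x$ are partners and $e_x,s_x$ are partners in $\mathsf D\cup\mathsf E\cup\mathsf R\cup\mathsf S$, which is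 then bad. Hence $\mathsf R$ is a clique, by the mirror $\mathsf S$ is a clique, and Step~2 gives the rest.

\emph{Step 4: $e_x\sim r_y$ and $d_x\sim s_y$ for all $x\neq y$.} Suppose $e_x\not\sim r_y$ for $x<y$. Let $m=n_0/2$ and
\[
H=\{d_x:x\le m+1\}\cup\mathsf R\cup\{e_x:m+1\le x\le n_0-1\}.
\]
For $x\le m+1$, the vertices $d_x\not\sim r_x$ have the common neighbors $r_z$ with $z>x$, at least $m-1$ of them. For $y\ge m+2$, the vertices $r_y\not\sim e_{y-1}$ have the common neighbors $r_z$ with $z<y-1$ by (H4), at least $m$ of them. Every vertex of $H$ occurs in one of these couples, so $H$ is bad. Hence $e_x\sim r_y$ for $x<y$, and for $x>y$ this is (H4). The statement about $d$ and $s$ is the mirror image. The relations between $\mathsf D\cup \mathsf E$ and $\mathsf R\cup\mathsf S$ are now as follows.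
\begin{center}
\begin{tabular}{c|ccc}
 & $x<y$ & $x=y$ & $x>y$\\ \hline
$d_x,\ r_y$ & $\sim$ & $\not\sim$ & $\not\sim$\\
$e_x,\ s_y$ & $\not\sim$ & $\not\sim$ & $\sim$\\
$d_x,\ s_y$ & $\sim$ & unknown & $\sim$\\
$e_x,\ r_y$ & $\sim$ & unknown & $\sim$
\end{tabular}
\end{center}

\emph{Step 5: the relation between $s_z$ and $r_x$ for $z<x$.} Suppose $s_z\sim r_x$ for $z<x$, and let $Z_x=\{s_z:z<x\}\cup\{r_z:z>x\}$, a set of $n_0-1$ vertices. By the table all of $Z_x$ is adjacent to $d_x$ and to $e_x$. All of $Z_x$ is adjacent to $r_x$ and to $s_x$, because $\mathsf R$ and $\mathsf S$ are cliques and earlier $s$'s are adjacent to later $r$'s. So $\mathsf D\cup\mathsf E\cup\mathsf R\cup\mathsf S$ is bad. Suppose instead that $s_z\not\sim r_x$ for $z<x$, let $m=n_0/2$ and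
\[
H=\{d_y:y\le m\}\cup\{s_z:z\le m\}\cup\{r_x:x>m\}.
\]
Any $s_z$ and $r_x$ in $H$ have the $m-1$ common neighbors $d_y$ with $y\le m$, $y\ne z$. Any two $d_y,d_{y'}\in H$ are non-adjacent by Step~3 and have the $m$ common neighbors $r_x$ with $x>m$. So $H$ is bad. Both alternatives are impossible.
\end{proof}

\section{The Helly-type theorem}\label{sec:helly}

Let $k\ge1$, $n_0=6\gamma+12$, $c=144\cdot3^{16}k^2$ and
\[
N=(k+1)^3c^{\,c(n_0+2)},\qquad\text{so that}\qquad\log N=O(\gamma k^2\log(k+1)).
\]

\begin{theorem}\label{thm:critical}
For all $i,j\ge0$, every critical system has length at most $N$.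
\end{theorem}

\begin{proof}
Suppose a critical system has length greater than $N$.

\emph{Equal thresholds.} A set of size at most $k$ cannot reach a threshold above $k$, so only the numbers $\min(t_\alpha(x),k+1)\in\{1,\dots,k+1\}$ matter. Sort the indices into at most $(k+1)^3$ classes according to these three numbers, and restrict the system to a class with more than $c^{c(n_0+2)}$ indices. Since all thresholds are formed with the same $i$ and $j$,
\begin{equation}\label{eq:same}
\text{if }t_\alpha(y)\le k\text{ for some }y,\text{ then }t_\alpha(x)=t_\alpha(y)\text{ and }|\alpha_x|=|\alpha_y|\text{ for all }x.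
\end{equation}

\emph{Names for elements and witnesses.} List the nonempty set $D_x$ as $d_x^1,\dots,d_x^k$, with repetitions allowed. For $\sigma\in\{X,Y\}$ let $\bar\sigma$ be the other symbol. If $d_x^l\notin\sigma_x$, fix by \eqref{eq:star} a witness $\rho(x,l,\sigma)\in\bar\sigma_x$ with $\rho(x,l,\sigma)\not\sim d_x^l$; otherwise put $\rho(x,l,\sigma)=d_x^l$, a dummy value. These choices are made once, independently of any second index.

\emph{The coloring.} Let $x<y$. The set $D_x$ satisfies $T_y$, so $|D_x\cap\alpha_y|\ge t_\alpha(y)$ for some $\alpha\in\{X,Y,U\}$. Then $t_\alpha(y)\le k$, and by \eqref{eq:same} and the fact that $D_x$ violates $T_x$,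
\[
|D_x\cap\alpha_x|<t_\alpha(x)=t_\alpha(y)\le|D_x\cap\alpha_y| .
\]
So there is $l$ with $d_x^l\in\alpha_y\setminus\alpha_x$. Fix such $\alpha$ and $l$. Applying the same argument to $D_y$ and $T_x$, fix $\beta\in\{X,Y,U\}$ and $l'$ with $t_\beta(x)\le k$ and $d_y^{l'}\in\beta_x\setminus\beta_y$.

Witnesses exist for the sides $X$ and $Y$, not for $U$, so we replace $\alpha$ and $\beta$ by sides. Let $\Sigma=\{\alpha\}$ if $\alpha\ne U$, and $\Sigma=\{\sigma\in\{X,Y\}:d_x^l\in\sigma_y\}$ if $\alpha=U$. Let $\Sigma'=\{\beta\}$ if $\beta\ne U$, and $\Sigma'=\{\tau\in\{X,Y\}:d_y^{l'}\in\tau_x\}$ if $\beta=U$. Both sets are nonempty, and $d_x^l\in\sigma_y\setminus\sigma_x$ for $\sigma\in\Sigma$ and $d_y^{l'}\in\tau_x\setminus\tau_y$ for $\tau\in\Sigma'$. Choose $\sigma\in\Sigma$ and $\tau\in\Sigma'$, and, as in the proof of Proposition~\ref{prop:one}, choose $\sigma=\tau$ whenever $\Sigma\cap\Sigma'\ne\emptyset$.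

The color of $x<y$ records: the triples $(\alpha,l,\sigma)$ and $(\beta,l',\tau)$; whether $d_x^l\in P_y$ and whether $d_y^{l'}\in P_x$; and, writing for $z\in\{x,y\}$
\[
d_z=d_z^l,\qquad e_z=d_z^{l'},\qquad r_z=\rho(z,l,\sigma),\qquad s_z=\rho(z,l',\tau),
\]
for each of the $16$ ordered pairs of letters $a,b\in\{d,e,r,s\}$ which of $a_x=b_y$, $a_x\sim b_y$, $a_x\not\sim b_y$ holds. There are at most $(3\cdot k\cdot2)^2\cdot2^2\cdot3^{16}=c$ colors.

\emph{The homogeneous sequence.} By Ramsey's theorem there are $n_0+2$ indices all of whose pairs have the same color. On them $\alpha,l,\sigma,\beta,l',\tau$ are fixed, so $d_z,e_z,r_z,s_z$ depend on $z$ only. We learn that $d_x\notin\sigma_x$ from a later index and that $e_x\notin\tau_x$ from an earlier one, so we delete the first and the last index and rename the others $1,\dots,n_0$. Then $r_x$ and $s_x$ are true witnesses, and the following hold.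
\begin{itemize}
\item[(P1)] $d_x\in\sigma_y$ for $x<y$; \ $d_x\notin\sigma_x$; \ $r_x\in\bar\sigma_x$; \ $r_x\not\sim d_x$.
\item[(P2)] $e_x\in\tau_y$ for $x>y$; \ $e_x\notin\tau_x$; \ $s_x\in\bar\tau_x$; \ $s_x\not\sim e_x$.
\item[(P3)] Condition (H1) of Lemma~\ref{lem:core} holds.
\item[(P4)] If $\sigma\ne\tau$, then either $d_x\notin P_y$ for all $x<y$, or $d_x\in P_y$ for all $x<y$ and $|\sigma_x|$ does not depend on $x$.
\item[(P5)] If $\sigma\ne\tau$, then either $e_x\notin P_y$ for all $x>y$, or $e_x\in P_y$ for all $x>y$ and $|\tau_x|$ does not depend on $x$.
\end{itemize}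
For (P3), homogeneity leaves us to exclude the case that $a_x=b_y$ for all $x<y$. Let $x<y$. We have $d_x\ne d_y$ because $d_x\in\sigma_y$ and $d_y\notin\sigma_y$, and $e_x\ne e_y$ because $e_y\in\tau_x$ and $e_x\notin\tau_x$. From $d_x\in\sigma_y$ and $r_y\in\bar\sigma_y$ we get $d_x\approx r_y$, while $d_x\not\sim r_x$, so $r_x\ne r_y$. From $e_y\in\tau_x$ and $s_x\in\bar\tau_x$ we get $e_y\approx s_x$, while $e_y\not\sim s_y$, so $s_x\ne s_y$. For letters $a\ne b$, the excluded case would give $b_2=a_1=b_3$, which we have just ruled out. For (P4), whether $d_x\in P_y$ is part of the color. Suppose $\sigma\neq\tau$ and $d_x\in P_y$ for $x<y$. If $\alpha=U$, then $\Sigma=\{X,Y\}$ meets $\Sigma'$, and our rule would have chosen $\sigma=\tau$. So $\alpha=\sigma$, hence $t_\sigma(y)\le k$, and \eqref{eq:same} shows that $|\sigma_x|$ is constant. The proof of (P5) is the same with $\beta,\tau,\Sigma'$ in place of $\alpha,\sigma,\Sigma$.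

From here on we use only (P1)--(P5) and the maximality of the pairs. By (P3), $a_x\approx b_y$ with $x\ne y$ means $a_x\sim b_y$. Thus (P1) and (P2) give (H2) and
\begin{equation}\label{eq:half}
d_x\sim r_y\ \text{ for }x<y,\qquad e_x\sim s_y\ \text{ for }x>y .
\end{equation}
What is missing for Lemma~\ref{lem:core} are the cross relations between $d$ and $s$ and between $e$ and $r$.

\emph{Case 1: $\sigma=\tau$.} For $x<y$ we have $d_x\in\sigma_y$ and $s_y\in\bar\sigma_y$, so $d_x\sim s_y$. For $x>y$ we have $e_x\in\sigma_y$ and $r_y\in\bar\sigma_y$, so $e_x\sim r_y$. With \eqref{eq:half} this gives (H3) and (H4), contrary to Lemma~\ref{lem:core}.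

\emph{Case 2: $\sigma\ne\tau$}, that is, $\tau=\bar\sigma$. Suppose the first alternative holds in both (P4) and (P5). For $y=\gamma+1$ the $\gamma$ vertices $d_x$ with $x<y$ lie in $\sigma_y\setminus\bar\sigma_y$, and the $n_0-\gamma-1\ge\gamma$ vertices $e_x$ with $x>y$ lie in $\bar\sigma_y\setminus\sigma_y$. This contradicts Lemma~\ref{lem:private}. So the second alternative holds in (P4) or in (P5). Reversing the indices and exchanging $d$ with $e$, $r$ with $s$ and $\sigma$ with $\tau$ exchanges (P1) with (P2) and (P4) with (P5), so we may assume that it holds in (P5). Exchanging the names of the two sides in all pairs preserves (P1)--(P5), so we may also assume $\sigma=X$ and $\tau=Y$. Thus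
\[
d_y\in X_x\ (y<x),\qquad e_z\in P_x\ (z>x),\qquad r_x\in Y_x,\qquad s_x\in X_x,\qquad|Y_x|\text{ is constant}.
\]
Since $e_z\in P_x$ for $z>x$, we get $e_z\sim r_x$ and $e_z\sim s_x$, which is (H4). If $d_y\sim s_x$ for $y<x$, then (H3) holds by \eqref{eq:half}, contrary to Lemma~\ref{lem:core}. So by (P3)
\begin{equation}\label{eq:ds}
d_y\not\sim s_x\quad\text{for }y<x .
\end{equation}
If $e_z\sim s_x$ for $z<x$, then by \eqref{eq:half} the $e$'s and $s$'s form a co-matching of size $n_0>\gamma+1$. So $e_z\not\sim s_x$ for $z<x$, and since $s_x\in X_x$,
\begin{equation}\label{eq:eY}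
e_z\notin Y_x\quad\text{for }z<x .
\end{equation}

By \eqref{eq:ds}, $X_x$ contains the non-adjacent vertices $d_y$ and $s_x$, and the vertices of $Y_x$ are their common neighbors. To build a bad set we need many vertices of $Y_x$ that have partners themselves. A vertex of $Y_x$ outside another set $Y_{x'}$ has a non-neighbor in $X_{x'}$ by \eqref{eq:star}, so we look for many such vertices. This is where the constant size of $Y_x$ enters: \eqref{eq:eY} provides many vertices of $Y_{x'}$ outside $Y_x$, hence there are equally many the other way round.

Let $m=\gamma+2$, $x'=m+1$ and $x=2m+2\le n_0$. Put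
\[
D_0=\{d_y:y\le m\}\subseteq X_x\cap X_{x'},\qquad A=Y_x\setminus Y_{x'},\qquad B=Y_{x'}\setminus Y_x .
\]
The $m$ vertices $e_z$ with $x'<z<x$ lie in $Y_{x'}$ and, by \eqref{eq:eY}, not in $Y_x$. So $|B|\ge m$, and $|A|=|B|\ge m$ because $|Y_x|=|Y_{x'}|$. By \eqref{eq:star}, each $u\in A$ has a witness $g_u\in X_{x'}$ with $g_u\not\sim u$, and each $w\in B$ has a witness $g_w\in X_x$ with $g_w\not\sim w$. Let $H$ consist of $D_0$, $s_x$, $A$, $B$, the vertices $g_u$ for those $u\in A$ that are adjacent to all of $B$, and the vertices $g_w$ for those $w\in B$ that are adjacent to all of $A$. We find a partner for every vertex of $H$.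
\begin{itemize}
\item For $y\le m$ we have $d_y\not\sim s_x$ by \eqref{eq:ds}. Both lie in $X_x$ and $A\subseteq Y_x$, so the at least $m-2=\gamma$ vertices of $A\setminus\{d_y,s_x\}$ are common neighbors.
\item Let $u\in A$ and $w\in B$ be non-adjacent; they are distinct as $A\cap B=\emptyset$. Since $u\in Y_x$, $w\in Y_{x'}$ and $D_0\subseteq X_x\cap X_{x'}$, the at least $m-2=\gamma$ vertices of $D_0\setminus\{u,w\}$ are common neighbors. This covers every vertex of $A$ or $B$ that is not adjacent to all of the other set.
\item Let $u\in A$ be adjacent to all of $B$. Since $g_u\in X_{x'}$ and $B\subseteq Y_{x'}$, the at least $m-1$ vertices of $B\setminus\{g_u\}$ are common neighbors of $u\not\sim g_u$.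
\item Let $w\in B$ be adjacent to all of $A$. Since $g_w\in X_x$ and $A\subseteq Y_x$, the at least $m-1$ vertices of $A\setminus\{g_w\}$ are common neighbors of $w\not\sim g_w$.
\end{itemize}
So $H$ is bad, a contradiction.
\end{proof}

We now pass to the setting of Theorem~\ref{thm:general}. Given $(i_1,j_1),\dots,(i_\ell,j_\ell)$ with $\ell\ge1$, a \emph{constraint} is a couple $C=(T,h)$ of a maximal pair $T=(X,Y)$ and an index $h\in\{1,\dots,\ell\}$. We write $X_C=X$, $Y_C=Y$, and $D$ \emph{satisfies} $C$ if it satisfies $T$ for $(i_h,j_h)$. Let $\mathcal C$ be the set of all constraints. By Lemma~\ref{lem:reform}, $G-D$ contains none of the $K_{i_h,j_h}$ if and only if $D$ satisfies every $C\in\mathcal C$.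

\begin{corollary}\label{cor:helly}
Let $\Omega'$ be any family of vertex sets of size at most $k$. If every member of $\Omega'$ violates some constraint in $\mathcal C$, then there is $\mathcal B\subseteq\mathcal C$ with $|\mathcal B|\le\ell N$ such that every member of $\Omega'$ violates some constraint in $\mathcal B$.
\end{corollary}

\begin{proof}
Let $\mathcal B\subseteq\mathcal C$ be inclusion-minimal such that every member of $\Omega'$ violates a constraint in $\mathcal B$. For each $C\in\mathcal B$, minimality gives $D_C\in\Omega'$ that satisfies all of $\mathcal B\setminus\{C\}$, and $D_C$ then violates $C$. For each $h$, the constraints in $\mathcal B$ with index $h$ and the sets $D_C$ form a critical system for $(i_h,j_h)$, of length at most $N$ by Theorem~\ref{thm:critical}.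
\end{proof}

The constraints are split by $h$ because \eqref{eq:same} needs a common pair $(i,j)$. That $\Omega'$ is arbitrary will be essential in the next section.

\section{From the Helly bound to an algorithm}\label{sec:algo}

Corollary~\ref{cor:helly} promises a small family $\mathcal B$, but trying all such families costs $|\mathcal C|^{\ell N}$, with the parameter in the exponent of $n$. We never find $\mathcal B$. We keep a weight on each constraint, repeatedly find a set $D$ that violates only a small fraction of the total weight, and double the weights of the constraints it violates. The total weight grows slowly. If every $D$ we find violates a member of one fixed small family $\mathcal B$, then some member of $\mathcal B$ is doubled often, and the two rates of growth are compatible only for few rounds.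

Two points need care. First, on a feasible instance we need a small family that all our failed attempts violate, while Corollary~\ref{cor:helly} speaks of infeasible systems. We therefore order the candidate sets, let $D^*$ be the least solution, make sure that every attempt is at most $D^*$, and apply the corollary to the sets that precede $D^*$. Second, we must find an almost satisfying set quickly. We show that, up to a small weight of constraints, the vertices fall into boundedly many types, so that a bounded set of representatives can be searched exhaustively.

\subsection{Few types of vertices}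

Let $\mathcal F$ be a family of subsets of a finite set $Z$. A set $A\subseteq Z$ is \emph{shattered} if every subset of $A$ has the form $S\cap A$ with $S\in\mathcal F$, and the \emph{VC-dimension} of $\mathcal F$ is the largest size of a shattered set. The Sauer--Shelah lemma states that if the VC-dimension is at most $b$ and $|A|\le s$, then the number of different traces $S\cap A$ is at most $\sum_{a=0}^{b}\binom sa\le(s+1)^b$. We take $Z=\mathcal C$ and associate with each vertex $v$ the sets
\[
\mathcal X_v=\{C\in\mathcal C:v\in X_C\},\qquad\mathcal Y_v=\{C\in\mathcal C:v\in Y_C\}.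
\]

\begin{lemma}\label{lem:vc}
The families $\{\mathcal X_v:v\in V\}$ and $\{\mathcal Y_v:v\in V\}$ have VC-dimension at most $\gamma+1$.
\end{lemma}

\begin{proof}
Let $\{C_1,\dots,C_q\}$ be shattered by the first family. For each $x$ there is a vertex $d_x$ with $d_x\notin X_{C_x}$ and $d_x\in X_{C_y}$ for all $y\ne x$. By \eqref{eq:star} there is $r_x\in Y_{C_x}$ with $r_x\not\sim d_x$, and $d_x\approx r_y$ for $x\ne y$. Lemma~\ref{lem:comatching} gives $q\le\gamma+1$. For the second family exchange $X$ and $Y$.
\end{proof}

Let $\mu\colon\mathcal C\to\{1,2,\dots\}$ be a weight function, and let $\mu(\mathcal A)=\sum_{C\in\mathcal A}\mu(C)$. A constraint $C$ \emph{separates} vertices $v,w$ if exactly one of them lies in $X_C$ or exactly one of them lies in $Y_C$. Let $\mathrm{dist}_\mu(v,w)$ be the total weight of the constraints that separate $v$ and $w$.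

\begin{lemma}\label{lem:packing}
Let $0<\delta<1$ and let $Q\subseteq V$ satisfy $\mathrm{dist}_\mu(v,w)>\delta\mu(\mathcal C)$ for all distinct $v,w\in Q$. Then $|Q|\le\bigl(8(\gamma+1)/\delta\bigr)^{4(\gamma+1)}$.
\end{lemma}

\begin{proof}
Let $q=|Q|\ge2$, $\lambda=\ln q$ and $s=\lceil2\lambda/\delta\rceil$. Draw $s$ constraints independently, each with probability proportional to $\mu$. A fixed couple $v\ne w$ in $Q$ is separated by none of them with probability at most $(1-\delta)^s\le e^{-\delta s}\le q^{-2}$. There are fewer than $q^2$ couples, so some set $\mathcal A$ of at most $s$ constraints separates them all. Then the map $v\mapsto(\mathcal X_v\cap\mathcal A,\mathcal Y_v\cap\mathcal A)$ is injective on $Q$, and Lemma~\ref{lem:vc} with the Sauer--Shelah lemma gives $q\le(s+1)^a$ for $a=2(\gamma+1)$.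

It remains to solve this inequality for $q$. We have $s+1\le2\lambda/\delta+2\le(2\lambda+2)/\delta$. The inequality $\ln t\le t-1$ with $t=(2\lambda+2)/(4a)$ gives $\ln(2\lambda+2)\le(2\lambda+2)/(4a)+\ln(4a)-1$. Hence
\[
\lambda\le a\ln\frac1\delta+a\ln(2\lambda+2)\le a\ln\frac{4a}\delta+\frac\lambda2+\frac12-a\le a\ln\frac{4a}\delta+\frac\lambda2,
\]
so $\lambda\le2a\ln(4a/\delta)$ and $q\le(4a/\delta)^{2a}$.
\end{proof}

The random sample occurs only in this proof; the algorithm is deterministic.

\subsection{Representatives}

Let $k\ge1$. Identify $V\setminus F$ with $\{1,\dots,n'\}$ so that $\omega(1)\le\dots\le\omega(n')$, and let $\Omega$ be the family of subsets of $V\setminus F$ of size at most $k$. For $D\in\Omega$ let $\omega(D)=\sum_{v\in D}\omega(v)$ and $\mathrm{val}(D)=\sum_{v\in D}2^v$. Write $D'\prec D$ if $\omega(D')<\omega(D)$, or $\omega(D')=\omega(D)$ and $\mathrm{val}(D')<\mathrm{val}(D)$. Distinct sets have distinct values of $\mathrm{val}$, so $\prec$ is a total order on $\Omega$. If $\phi\colon D\to V\setminus F$ is injective with $\phi(v)\le v$ for all $v$, then $\omega(\phi(D))\le\omega(D)$ and $\mathrm{val}(\phi(D))\le\mathrm{val}(D)$,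 so $\phi(D)\preceq D$.

Given $\mu$ and $\delta$, call two vertices \emph{close} if $\mathrm{dist}_\mu(v,w)\le\delta\mu(\mathcal C)$. Define $K=K(\mu,\delta)$ by scanning $v=1,\dots,n'$ and keeping $v$ if and only if fewer than $k$ of the vertices kept so far are close to $v$. We ask for $k$ close vertices, not one, because thresholds count vertices: the up to $k$ vertices of a solution may all be of one type and need distinct representatives. We scan in increasing order so that representatives are smaller than the vertices they replace.

\begin{lemma}\label{lem:reps}
Let $0<\delta<1$ and $K=K(\mu,\delta)$.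
\begin{itemize}
\item[(a)] $|K|\le k\bigl(8(\gamma+1)/\delta\bigr)^{4(\gamma+1)}$.
\item[(b)] If $D\in\Omega$ satisfies all constraints, then there is $D'\in\Omega$ with $D'\subseteq K$ and $D'\preceq D$ whose violated constraints have total weight at most $k\delta\mu(\mathcal C)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each kept vertex is close to fewer than $k$ earlier kept vertices. So we can color $K$ greedily, in increasing order, with $k$ colors such that close vertices get different colors. Each color class satisfies the hypothesis of Lemma~\ref{lem:packing}.

(b) Put $\phi(v)=v$ for $v\in D\cap K$. Then treat the vertices $v\in D\setminus K$ one at a time. Such a $v$ is close to $k$ kept vertices smaller than $v$, and at most $|D|-1\le k-1$ vertices are already used as images, so one of the $k$ is free; let $\phi(v)$ be that vertex. Then $\phi\colon D\to K$ is injective with $\phi(v)\le v$, so $D'=\phi(D)\preceq D$. If a constraint $C$ separates no couple $v,\phi(v)$, then $D$ and $D'$ have equally many elements in each of $X_C$, $Y_C$ and $X_C\cup Y_C$, so $D'$ satisfies $C$. The constraints that separate some couple $v,\phi(v)$ have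 total weight at most $k\delta\mu(\mathcal C)$.
\end{proof}

\subsection{Proof of Theorems~\ref{thm:main} and~\ref{thm:general}}

Theorem~\ref{thm:main} is the case $\ell=1$, $\omega=0$, $F=\emptyset$ of the following algorithm. Pairs with $i_h+j_h>n$ are discarded; if no pair remains, $\emptyset$ is an optimal solution. Compute $\gamma=\gamma(G)$ and, by Lemma~\ref{lem:count}, the set $\mathcal C$. Its size $M$ satisfies $1\le M\le\ell(1+2^{\gamma+1}n^2)$, where $M\ge1$ because the pair $(\emptyset,\emptyset)$ extends to a maximal pair. A \emph{solution} is a member of $\Omega$ that satisfies all constraints. If $k=0$, test whether $\emptyset$ is a solution; this takes time $2^{O(\gamma)}(\ell n)^{O(1)}$. Let $k\ge1$ and put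
\[
N'=\ell N,\qquad\varepsilon=\frac1{2N'},\qquad\delta=\frac\varepsilon k,\qquad R=6N'\lceil\log_2M\rceil .
\]
Start with $\mu(C)=1$ for all $C\in\mathcal C$ and repeat the following round.
\begin{enumerate}
\item Compute $K=K(\mu,\delta)$.
\item Among all $D\subseteq K$ with $|D|\le k$ whose violated constraints have total weight at most $\varepsilon\mu(\mathcal C)$, take the least one with respect to $\prec$. If there is none, report that no solution exists.
\item If $D$ violates no constraint, return $D$. Otherwise double the weight of every constraint that $D$ violates. If this was the $(R+1)$-st doubling round, report that no solution exists.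
\end{enumerate}

\paragraph{Correctness.} A returned set is a solution, and the algorithm stops after at most $R+1$ rounds, so it is correct when no solution exists. Suppose solutions exist, and let $D^*$ be the least one with respect to $\prec$; it has minimum weight. By Lemma~\ref{lem:reps}(b) and $k\delta=\varepsilon$, step~2 never fails, and the set $D$ it selects satisfies $D\preceq D^*$.

Let $\Omega'=\{D\in\Omega:D\prec D^*\}$. No member of $\Omega'$ is a solution, so Corollary~\ref{cor:helly} gives $\mathcal B\subseteq\mathcal C$ with $|\mathcal B|\le N'$ such that every member of $\Omega'$ violates a constraint in $\mathcal B$. In a round that ends by doubling, $D$ is not a solution, so $D\prec D^*$, and some member of $\mathcal B$ is doubled. After $p\ge1$ doubling rounds, some member of $\mathcal B$ has been doubled at least $p/N'$ times, while each round multiplies the total weight by at most $1+\varepsilon$. Hence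
\[
2^{p/N'}\le\mu(\mathcal C)\le M(1+\varepsilon)^p\le Me^{p/(2N')},
\]
that is, $p(\ln2-\frac12)\le N'\ln M$. Since $\ln2-\frac12>\frac16$, we get $p\le6N'\ln M\le R$. So the algorithm never gives up, and it returns a solution $D\preceq D^*$, which must be $D^*$.

\paragraph{Running time.} Since $1/\delta=2kN'$, Lemma~\ref{lem:reps}(a) gives in every round
\[
|K|\le k\bigl(16(\gamma+1)k\ell N\bigr)^{4(\gamma+1)}=2^{O(\gamma^2k^2\log(k+1))}\,\ell^{O(\gamma)} .
\]
Step~2 inspects at most $(|K|+1)^k=2^{O(\gamma^2k^3\log(k+1))}\ell^{O(\gamma k)}$ sets. Each weight $\mu(C)$ is at most $2^{R+1}$, so step~1, each inspection and step~3 take time polynomial in $n$, $M$, $R$, $\log(kN')$ and the encoding length of $\omega$. There are at most $R+1$ rounds. With $M\le\ell(1+2^{\gamma+1}n^2)$, $R=6\ell N\lceil\log_2M\rceil$ and $\log N=O(\gamma k^2\log(k+1))$, the total time is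
\[
2^{O(\gamma^2k^3\log(k+1))}\,\ell^{O(\gamma k)}\,n^{O(1)}
\]
times a polynomial in the encoding length of $\omega$. This proves Theorem~\ref{thm:general}, and for $\ell=1$, $\omega=0$, $F=\emptyset$ it proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{GJS}
Garey, Johnson, and Stockmeyer, 1976.

\bibitem{GKK}
Lito Goldmann, Leon Kellerhals, and Tomohiro Koana,
\emph{Structural Parameterizations of the Biclique-Free Vertex Deletion Problem},
arXiv:2308.00501 (2023).

\end{thebibliography}
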